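\title{Colorings of $k$-sets with small discrepancy on all $2k$-sets:\\ the tower height is linear}

\begin{abstract}
We show that for every $B>0$ there is $\varepsilon>0$ such that, for every $\alpha\in(0,1]$, all large $k$ and every $N$ up to a tower of twos of height $\lfloor\varepsilon k\rfloor$, the $k$-subsets of an $N$-set can be colored with $\pm1$ so that inside every set of at least $(1+\alpha)k$ points the average color is at most $k^{-B}$ in absolute value. This answers a question of Pudl\'ak and R\"odl. A Ramsey argument shows that height $k+O(\log^*k)$ is impossible for sets of $2k$ points, so linear height is the right order. The coloring assigns to each $k$-set a sequence of binary tree shapes and colors these sequences at random; the core of the proof is an anti-concentration bound for the sequence assigned to a random subset of an arbitrary set.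
\end{abstract}

\section{Introduction}\label{sec:intro}

Define the tower function by $\operatorname{tw}_1(x)=x$ and $\operatorname{tw}_{i+1}(x)=2^{\operatorname{tw}_i(x)}$. Write $[N]=\{1,\dots,N\}$, and let $\binom{S}{k}$ be the family of $k$-element subsets of a set $S$. A \emph{$2$-coloring} of $\binom{[N]}{k}$ is a map $\gamma:\binom{[N]}{k}\to\{-1,1\}$, and its (normalized) \emph{discrepancy} on a nonempty family $\mathcal F\subseteq\binom{[N]}{k}$ is
\[
\operatorname{disc}(\gamma,\mathcal F)=\frac1{|\mathcal F|}\Big|\sum_{X\in\mathcal F}\gamma(X)\Big| .
\]
If the two colors occupy fractions $\frac{1+d}2$ and $\frac{1-d}2$ of $\mathcal F$, with $d\ge0$, then the discrepancy is $d$. It equals $1$ exactly when $\mathcal F$ is monochromatic. A coloring with $\operatorname{disc}(\gamma,\binom Sk)<1$ for all $S$ of size $2k$ is thus a lower bound for a hypergraph Ramsey number, and a coloring with discrepancy near $0$ on all such $S$ is a much stronger object: in every $2k$-set both colors appear about equally often. We ask how large $N$ can be.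

A uniformly random coloring gives a first answer. Recall Hoeffding's inequality: if $Y_1,\dots,Y_n$ are independent, $Y_i\in[a_i,b_i]$ and $Y=\sum_iY_i$, then each of $\Pr(Y-\mathbb EY\ge t)$ and $\Pr(Y-\mathbb EY\le-t)$ is at most $\exp\big(-2t^2/\sum_i(b_i-a_i)^2\big)$. In particular, for independent uniform signs $f_i$ and real weights $w_i$,
\begin{equation}\label{eq:hoeffding}
\Pr\Big(\Big|\sum_iw_if_i\Big|>t\Big)\le2\exp\Big(-\frac{t^2}{2\sum_iw_i^2}\Big).
\end{equation}
For a fixed $2k$-set $S$ the discrepancy of a random coloring exceeds $1/k$ with probability at most $2\exp\big(-\binom{2k}k/(2k^2)\big)$, and $\binom{2k}k\ge4^k/(2k+1)$. If $N\le2^{2^k}$ there are at most $2^{2k\,2^k}$ sets $S$, so for large $k$ some coloring has discrepancy at most $1/k$ on all of them. The argument stops near this range, because the number of sets $S$ grows with $N$ and the failure probability for one set does not shrink.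

Far more is possible. It is known that there are constants $\varepsilon_1,\varepsilon_2>0$ such that for all sufficiently large $k,l,N$ with $l\le\varepsilon_1k/\log k$ and $N\le\operatorname{tw}_l(2)$ some coloring satisfies
\[
\operatorname{disc}\Big(\gamma,\binom Sk\Big)\le2^{-\varepsilon_2k/l}\qquad\text{for all }S\subseteq[N]\text{ with }|S|\ge k\Big(1+\frac1{2l-1}\Big).
\]
At $l=\varepsilon_1k/\log k$ the bound is a negative power of $k$. Pudl\'ak and R\"odl \cite{PR} posed the following question, in which $o(1)$ denotes a quantity bounded by a function of $k$ alone that tends to $0$ as $k\to\infty$.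

\begin{quote}
Is there $\varepsilon>0$ such that for every sufficiently large $k$ and every $N\le\operatorname{tw}_{\lfloor\varepsilon k\rfloor}(2)$ some $2$-coloring $\gamma$ of $\binom{[N]}k$ has $\operatorname{disc}(\gamma,\binom Sk)=o(1)$ for every $S\subseteq[N]$ with $|S|=2k$?
\end{quote}

The expression $2^{-\varepsilon_2k/l}$ is a constant when $l$ is linear in $k$, so extrapolating the known bound suggests a negative answer. The answer is positive.

\begin{theorem}\label{thm:main}
For every $B>0$ there is $\varepsilon=\varepsilon(B)>0$ such that for every $\alpha\in(0,1]$ there is $k_0=k_0(\alpha,B)$ with the following property. If $k\ge k_0$ and $N\le\operatorname{tw}_{\lfloor\varepsilon k\rfloor}(2)$, then there is $\gamma:\binom{[N]}k\to\{-1,1\}$ with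
\[
\operatorname{disc}\Big(\gamma,\binom Sk\Big)\le k^{-B}\qquad\text{for every }S\subseteq[N]\text{ with }|S|\ge(1+\alpha)k .
\]
\end{theorem}

The case $\alpha=B=1$ answers the question, with discrepancy at most $1/k$. Linear height cannot be improved beyond the constant. Let $\log^*k$ be the number of times $\log_2$ must be applied to $k$ to reach a value at most $1$.

\begin{proposition}\label{prop:converse}
There is $t(k)=O(\log^*k)$ such that for $k\ge3$ and $N\ge\operatorname{tw}_{k+t(k)}(2)$ every $2$-coloring $\gamma$ of $\binom{[N]}k$ has some $S\subseteq[N]$ with $|S|=2k$ and $\operatorname{disc}(\gamma,\binom Sk)=1$.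
\end{proposition}

Hence the largest tower height at which discrepancy $o(1)$ on all $2k$-sets is possible is $\Theta(k)$: it lies between $\varepsilon k$ and $k+O(\log^*k)$.

To repair the union bound, we let the color of $X$ depend only on a \emph{code} of $X$, chosen so that the distribution of codes inside a set $S$ depends on one of $e^{O(k^2\log k)}$ types of $S$, whatever $N$ is. Random signs on the codes then work as soon as no code is taken by more than a $k^{-2B-3}$ fraction of the $k$-subsets of any $S$. Section~\ref{sec:codes} defines the code and carries out this reduction to an anti-concentration statement, Proposition~\ref{prop:anti}. Section~\ref{sec:models} proves it by hand for three model sets, which display the three mechanisms of the general proof in Sections~\ref{sec:onelevel}--\ref{sec:endings}. Section~\ref{sec:ramsey} proves Proposition~\ref{prop:converse}.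

\section{Trees, codes and the reduction to anti-concentration}\label{sec:codes}

From now on we identify $[N]$ with $\{0,\dots,N-1\}$. All sets are finite sets of nonnegative integers, written in binary with bit positions $0,1,2,\dots$, and $[0,n)$ means $\{0,\dots,n-1\}$.

\subsection{The tree of a set}

For $a\ne b$ let $\delta(a,b)$ be the highest bit position in which $a$ and $b$ differ, and put $D(A)=\{\delta(a,b):a,b\in A,\ a\ne b\}$. If $a<b<c$ and $\lambda=\delta(a,c)$, then $a$ and $c$ agree above position $\lambda$, hence so does $b$, and at position $\lambda$ the number $b$ differs from exactly one of $a,c$. Thus $\delta(a,c)=\max(\delta(a,b),\delta(b,c))$, and by induction, for $a_1<\dots<a_r$,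
\begin{equation}\label{eq:max}
\delta(a_i,a_j)=\max_{i\le e<j}\delta(a_e,a_{e+1})\qquad(i<j).
\end{equation}
So $|D(A)|\le|A|-1$ for $A\ne\emptyset$. Moreover $A\subseteq[0,2^n)$ implies $D(A)\subseteq[0,n)$: passing to bit positions lowers the tower height by one.

For $A\ne\emptyset$ we define an ordered binary tree $T(A)$ whose vertices are subsets of $A$, called \emph{clades}. The root is $A$. A clade with one element is a leaf. A clade $C$ with $|C|\ge2$ has the \emph{label} $\lambda(C)=\max D(C)$; its elements agree above position $\lambda(C)$, and its left and right children are the sets $C'$ and $C''$ of elements whose bit $\lambda(C)$ is $0$ and $1$. Both children are nonempty, every element of $C'$ is smaller than every element of $C''$, and labels strictly decrease along downward paths. Two clades are nested or disjoint. We shall use the following fact constantly.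

\begin{lemma}\label{lem:restrict}
Let $C$ be a clade of $T(A)$ with children $C',C''$, and let $P\subseteq A$ meet both of them. Then the root of $T(P\cap C)$ has label $\lambda(C)$, left subtree $T(P\cap C')$ and right subtree $T(P\cap C'')$.
\end{lemma}

\begin{proof}
The elements of $P\cap C$ agree above position $\lambda(C)$, and both values of bit $\lambda(C)$ occur, the value $0$ on $P\cap C'$ and the value $1$ on $P\cap C''$.
\end{proof}

If $P$ meets only one child, say $C'$, then simply $P\cap C=P\cap C'$. The \emph{shape} $\operatorname{sh}(A)$ is the ordered tree $T(A)$ with all names and labels forgotten; $\operatorname{sh}(\emptyset)$ is the empty shape.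

\subsection{The heavy path and the code}

The \emph{heavy path} of a tree or shape starts at the root, always moves to the child with more leaves (the left one in case of a tie), and ends at a leaf. A \emph{branch vertex} is a vertex both of whose children are non-leaves. A non-leaf vertex on the heavy path is either a branch vertex or has a leaf as its off-path child. Let $h(A)$ be the set of labels of the vertices of the second kind, and $h(\emptyset)=\emptyset$. Then $h(A)\subseteq D(A)$, so $|h(A)|\le|A|-1$ for $A\ne\emptyset$. The \emph{code} of $X$ is the sequence of shapes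
\[
\operatorname{code}(X)=\big(\operatorname{sh}(X),\operatorname{sh}(h(X)),\operatorname{sh}(h^2(X)),\dots\big),
\]
which is empty from position $|X|$ on.

We shall read three statistics off a shape $\tau$. For $r\ge1$ let $\sigma_r(\tau)$ be the pair (number of leaves of the left child, number of leaves of the right child) at the $r$-th branch vertex of the heavy path, and $\sigma_r(\tau)=\ast$ if the heavy path has fewer than $r$ branch vertices or $\tau$ is empty. Let $b_r(\tau)$ be the smaller entry of $\sigma_r(\tau)$, which is the number of leaves of the off-path child, with $b_r(\tau)=0$ if $\sigma_r(\tau)=\ast$. Let $\ell(\tau)=\sum_rb_r(\tau)$. Figure~\ref{fig:tree} shows an example.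

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,v/.style={circle,draw,fill=white,inner sep=1pt,minimum size=14pt}]
\node (l1) at (0,0) {$1$}; \node (l2) at (1,0) {$2$}; \node (l3) at (2,0) {$3$};
\node (l4) at (3,0) {$8$}; \node (l5) at (4,0) {$9$}; \node (l6) at (5,0) {$12$};
\node (l7) at (6.2,0) {$32$};
\node[v,fill=gray!35] (r) at (4.3,3.6) {\small$5$};
\node[v,rectangle] (b) at (2.5,2.7) {\small$3$};
\node[v,fill=gray!35] (c) at (0.9,1.8) {\small$1$};
\node[v,fill=gray!35] (d) at (1.5,0.9) {\small$0$};
\node[v] (e) at (4.1,1.8) {\small$2$};
\node[v] (f) at (3.5,0.9) {\small$0$};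
\draw[ultra thick] (r)--(b)--(c)--(d)--(l2);
\draw (r)--(l7) (b)--(e) (c)--(l1) (d)--(l3) (e)--(f) (e)--(l6) (f)--(l4) (f)--(l5);
\end{tikzpicture}
\caption{The tree $T(A)$ of $A=\{1,2,3,8,9,12,32\}$. Each inner vertex carries the highest bit position in which the numbers below it differ. The heavy path is drawn thick; at the square vertex, its only branch vertex, the children have $3$ leaves each and the path goes left, so $\sigma_1=(3,3)$, $\sigma_2=\ast$ and $\ell=b_1=3$. The shaded vertices have a leaf off the path, so $h(A)=\{0,1,5\}$; further $h^2(A)=\{0,2\}$, $h^3(A)=\{1\}$ and $h^4(A)=\emptyset$.}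
\label{fig:tree}
\end{figure}

Both $D$ and $h$ lower the tower height, and $D$ is the more obvious choice. But one label may occur at many vertices of $T(S)$, so whether it lies in $D(X)$ depends on many elements of a subset $X\subseteq S$ at once. Along a single path the labels are distinct, and a vertex of $T(S)$ with a pendant leaf $a$ contributes its label to $h(X)$ exactly when $a\in X$, provided the heavy path of $T(X)$ passes that way. So $h$ tends to map a random subset of one set to a random subset of another set, and the analysis can be iterated. The path has to be computed from $X$ alone, because the color of $X$ cannot depend on $S$; choosing the heavier child makes it largely predictable from $S$ and keeps many elements in play.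

\subsection{Types}

Put $S^{[0]}=S$, $S^{[i+1]}=D(S^{[i]})$ and $m_i=|S^{[i]}|$. For $m_i\ge1$ let $w_i$ be the word of length $m_i-1$ whose $e$-th letter is the rank in $S^{[i+1]}$ of $\delta(a_e,a_{e+1})$, where $a_1<\dots<a_{m_i}$ are the elements of $S^{[i]}$. The \emph{type} of $S$ consists of $m_0$ and the words $w_0,w_1,\dots$.

\begin{lemma}\label{lem:types}
Let $k\ge2$ and $k\le m\le2k$. Sets of size $m$ have at most $e^{8k^2\ln k}$ types, and the distribution of $\operatorname{code}(X)$, for $X$ a uniformly random $k$-subset of $S$, depends only on the type of $S$.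
\end{lemma}

\begin{proof}
By \eqref{eq:max} every element of $S^{[i+1]}$ is a $\delta$ of consecutive elements of $S^{[i]}$, so $m_{i+1}$ is the largest letter of $w_i$ (and $0$ if $w_i$ is empty). Since $m_0>m_1>\cdots$ until $0$ is reached, there are at most $2k$ words, and given the earlier ones each word can be chosen in at most $(2k)^{2k}$ ways. This gives at most $(2k)^{4k^2}\le(k^2)^{4k^2}=e^{8k^2\ln k}$ types.

Let $S,\tilde S$ have the same type and let $\varphi_i:S^{[i]}\to\tilde S^{[i]}$ be the order isomorphisms. Then $\varphi_{i+1}(\delta(a,b))=\delta(\varphi_i(a),\varphi_i(b))$ for consecutive $a,b\in S^{[i]}$ because the words agree, and for all $a\ne b$ by \eqref{eq:max}, because $\varphi_{i+1}$ preserves maxima. The tree of a set $A\subseteq S^{[i]}$ is determined by the order and by $\delta$: the left child of a clade $C$ consists of $\min C$ and the $a\in C$ with $\delta(\min C,a)<\max D(C)$. Hence $\varphi_i$ carries $T(A)$ to $T(\varphi_i(A))$ and $\varphi_{i+1}$ carries labels to labels, so $\operatorname{sh}(\varphi_i(A))=\operatorname{sh}(A)$ and $h(\varphi_i(A))=\varphi_{i+1}(h(A))$, where $h(A)\subseteq D(A)\subseteq S^{[i+1]}$.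 By induction $h^i(\varphi_0(X))=\varphi_i(h^i(X))$ for $X\subseteq S$, and therefore $\operatorname{code}(\varphi_0(X))=\operatorname{code}(X)$.
\end{proof}

\subsection{The anti-concentration bound}

A \emph{$p$-random subset} of a set contains each element independently with probability $p$. Independence is what the proof exploits, so the main estimate is stated for this model.

\begin{proposition}\label{prop:anti}
For every $c>0$ there is $\varepsilon>0$ such that for every $\alpha\in(0,1]$ there is $k_1(\alpha,c)$ with the following property. Let $k\ge k_1$, let $1\le l\le\varepsilon k$ be an integer, let $S\subseteq[0,\operatorname{tw}_l(2))$ have size $m=\lceil(1+\alpha)k\rceil$, and let $X$ be a $p$-random subset of $S$ with $p=k/m$. Then $\Pr(\operatorname{code}(X)=\tau)\le k^{-c}$ for every sequence of shapes $\tau$.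
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:anti}]
Take $c=2B+5$, the corresponding $\varepsilon$, and $l=\lfloor\varepsilon k\rfloor$, which is at least $1$ for large $k$. Note that $k<m\le2k$. The ratio $\Pr(|X|=j+1)/\Pr(|X|=j)=\frac{(m-j)p}{(j+1)(1-p)}$ is at least $1$ exactly when $j+1\le(m+1)p=k+p$. So $k$ is the most likely of the $m+1$ values of $|X|$, and $\Pr(|X|=k)\ge1/(m+1)$. Conditioned on $|X|=k$, the set $X$ is a uniform $k$-subset of $S$. Hence, for every $m$-set $S\subseteq[0,N)$, the fraction $P_S(\tau)$ of $k$-subsets of $S$ with code $\tau$ satisfies $P_S(\tau)\le(2k+1)k^{-2B-5}\le k^{-2B-3}$, and $\sum_\tau P_S(\tau)^2\le k^{-2B-3}$.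

Let $f$ assign independent uniform signs to the codes of $k$-subsets of $[0,N)$, and put $\gamma(X)=f(\operatorname{code}(X))$. Then $\operatorname{disc}(\gamma,\binom Sk)=|\sum_\tau P_S(\tau)f(\tau)|$, and \eqref{eq:hoeffding} gives
\[
\Pr\Big(\operatorname{disc}\Big(\gamma,\binom Sk\Big)>k^{-B}\Big)\le2\exp\Big(-\frac{k^{-2B}}{2k^{-2B-3}}\Big)=2e^{-k^3/2}.
\]
By Lemma~\ref{lem:types} this event depends only on the type of $S$, and $e^{8k^2\ln k}\cdot2e^{-k^3/2}<1$ for large $k$. So some $f$ gives discrepancy at most $k^{-B}$ on all $m$-sets. A set $S$ has $|S|\ge(1+\alpha)k$ exactly when $|S|\ge m$, and then the average of $\gamma$ over $\binom Sk$ is the average, over the $m$-subsets $S'$ of $S$, of the averages of $\gamma$ over $\binom{S'}k$. Hence it is at most $k^{-B}$ in absolute value.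
\end{proof}

The union bound over $e^{O(k^2\log k)}$ types needs $\max_\tau P_S(\tau)$ to be well below $k^{-2}$ even for discrepancy $o(1)$. This is why Proposition~\ref{prop:anti} must give an arbitrary power of $k$.

\section{Three model cases}\label{sec:models}

In this section $\alpha=1$, so $m=2k$ and $p=\frac12$. A \emph{caterpillar} is a tree without branch vertices.

\subsection{Iterated powers of two}\label{sub:model1}

Let $j\ge0$ and $S=\{\operatorname{tw}_{j+1}(a):0\le a<2k\}$; for $X\subseteq S$ let $X'$ be the set of the corresponding $a$.

First let $j=0$, and more generally let $X$ be a $\frac12$-random subset of an interval containing $n$ pairs $\{2e,2e+1\}$. Each pair is a clade. Condition on the elements outside the pairs and fix the set $J$ of pairs that meet $X$. Then $\operatorname{sh}(X)$ arises from a shape depending only on $J$ by splitting into two the leaves that correspond to full pairs, so $J$ and $\operatorname{sh}(X)$ together determine how many elements $X$ has in each pair. A pair has $0,1,2$ elements of $X$ with probabilities $\frac14,\frac12,\frac14$, so every shape has probability at most $\sum_J(\frac12)^{|J|}(\frac14)^{n-|J|}=(\frac34)^n$.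 A tree with many disjoint small clades is handled by its shape alone.

Now let $j\ge1$. Since $\delta(2^a,2^b)=\max(a,b)$, the tree $T(X)$ is a caterpillar whose shape tells nothing but $|X|$, and $h(X)=\{\operatorname{tw}_j(a):a\in X'\setminus\{\min X'\}\}$. Each application of $h$ removes one exponential and the smallest element, and $h^j(X)$ is $X'$ without its $j$ smallest elements. Reveal the memberships of $a=0,1,2,\dots$ in $X'$ until $j$ members are found, and let $R$ be the number of elements revealed. Given the revealed information, $h^j(X)$ is a $\frac12$-random subset of $\{R,\dots,2k-1\}$, which contains at least $(k-1)/2$ pairs if $R\le k$. For $j\le k/4$ the event that fewer than $j$ members are found among the first $k$ elements has probability at most $e^{-k/8}$ by Hoeffding's inequality. Hence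
\[
\Pr(\operatorname{code}(X)=\tau)\le e^{-k/8}+(3/4)^{(k-1)/2}\qquad(j\le k/4).
\]
A caterpillar level gives no information, but it costs only two revealed elements on average, so linearly many such levels can be afforded. This is the source of the linear height. It is also its limit: for $j\ge k$ all $k$-subsets of $S$ have the same code, a sequence of shrinking caterpillars, and any coloring through codes is monochromatic on $S$.

\subsection{Two long caterpillars}\label{sub:model2}

Let $S=L\cup R$ with $L=\{2^a:a\in S_0\}$ and $R=\{2^n+2^a:a\in S_1\}$, where $|S_0|=|S_1|=k$ and $n$ exceeds all elements of $S_0\cup S_1$. The children of the root are the caterpillars $T(L)$ and $T(R)$. A clade with at least two leaves contains two sibling leaves, and a caterpillar has one such pair, so there are no three disjoint clades of size at least $2$; the argument for pairs gains only a constant. Worse, the side taken by the heavy path of $T(X)$ depends on $X$, and conditioning on it would destroy independence.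

We guess the side instead. Outside an event of exponentially small probability, $|X\cap L|,|X\cap R|\ge2$. If then $\operatorname{code}(X)=(\tau_0,\tau_1,\dots)$ and the left side is heavy, we have $|X\cap R|=b_1(\tau_0)$ and $h(X)=h(X\cap L)$. We keep these two consequences and drop the condition that the left side is heavy. The events $|X\cap R|=b_1(\tau_0)$ and $\operatorname{code}(h(X\cap L))=(\tau_1,\tau_2,\dots)$ are independent, the first has probability at most $2/\sqrt k$ by (E1) below, and the second is a problem of the same kind for a set of half the size. The right side is symmetric. A guess costs a factor $2$ in the union bound and a constant fraction of the elements, and it gains a negative power of $k$. After $q$ guesses, with $q$ a constant proportional to $c$, the gain suffices; until then a fraction exponentially small in $q$ of the elements is left, which is why $\varepsilon$ depends on $c$.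

\subsection{A pendant pair}\label{sub:model3}

Let $S=\{2^a:a\in S_0\}\cup\{2^{a_0}+1\}$, where $S_0$ is a set of $2k-1$ positive integers with median $a_0$. This is a caterpillar with one leaf replaced by the pair $H=\{2^{a_0},2^{a_0}+1\}$. Suppose $X$ has at least two elements smaller than $2^{a_0}$. If $|X\cap H|=2$, the vertex with label $a_0$ is a branch vertex and $\ell(\operatorname{sh}(X))=2$. If $|X\cap H|\le1$, then $T(X)$ is a caterpillar and $\ell(\operatorname{sh}(X))=0$; in this case $a_0\in h(X)$ exactly when $|X\cap H|=1$. So the shape gains the constant factor $\max(\frac14,\frac34)$. We reveal both elements of $H$; at the next level the label $a_0$ is known to be absent or known to be present. The general proof must therefore handle trees with \emph{fixed} leaves besides the random ones. A constant gain at small cost needs to be collected only $O(\log k)$ times.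

\subsection{The plan}

In general we explore $X$ level by level, revealing as few elements as possible. At each level we walk down the tree along the predicted heavy path. A level behaves as in Section~\ref{sub:model1} (no gain, constant expected cost), as in Section~\ref{sub:model2} (polynomial gain, loss of a constant fraction), or as in Section~\ref{sub:model3} (constant gain, cost at most $k^{1/4}$), unless it has many disjoint random clades and finishes the proof at once. After $l-1$ levels the ground set lies in $\{0,1\}$, so almost all elements have been revealed. Either the accumulated gain reached $k^{-c-1}$ on the way, or the cheap steps of the first kind consumed linearly many elements, which is exponentially unlikely in $\varepsilon k$ levels.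

\section{What a single shape reveals}\label{sec:onelevel}

Fix $\alpha\in(0,1]$ and let $k,m,p$ be as in Proposition~\ref{prop:anti}. Since $(1+\alpha)k\le m\le2k$, we have $p\ge\frac12$, and $\beta=1-p$ satisfies
\[
\beta_0:=\frac\alpha{1+\alpha}\le\beta\le\frac12 .\qquad\text{Put}\qquad\kappa=1-\frac{\beta_0^2}4 .
\]
The \emph{atoms} of a discrete random variable are the probabilities of its values.

\begin{lemma}\label{lem:binomial}
Let $b=f+\operatorname{Bin}(n,p)$ with integers $f\ge0$, $n\ge1$.
\begin{itemize}
\item[(E1)] The atoms of $b$ are at most $1-\beta^2$, and at most $(np\beta)^{-1/2}$.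
\item[(E2)] If $f+n\ge2$, the atoms of $b\cdot\mathbf 1[b\ge2]$ are at most $1-\beta^2$.
\item[(E3)] If $f+n\ge2$, then $\Pr(b=0)+\max_{v\ge1}\Pr(b=v)\le1-\beta^2$.
\item[(E4)] $\Pr(\operatorname{Bin}(n,p)\le n/4)\le e^{-n/8}$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) Given all trials but one, the event $b=v$ prescribes the last trial, so $\Pr(b=v)\le\max(p,\beta)=1-\beta\le1-\beta^2$. For the second bound, Fourier inversion gives $\Pr(b=v)\le\frac1{2\pi}\int_{-\pi}^{\pi}|\beta+pe^{it}|^n\,dt$. We have $|\beta+pe^{it}|^2=1-2p\beta(1-\cos t)\le\exp(-4p\beta t^2/\pi^2)$, because $1-\cos t\ge2t^2/\pi^2$ on $[-\pi,\pi]$. Hence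
\[
\Pr(b=v)\le\frac1{2\pi}\int_{\mathbb R}e^{-2np\beta t^2/\pi^2}\,dt=\sqrt{\frac{\pi}{8np\beta}}\le(np\beta)^{-1/2}.
\]

(E2) The atoms at values $v\ge2$ are covered by (E1), and the atom at $0$ is $\Pr(b\le1)$. If $f=0$ then $n\ge2$ and $\Pr(b\le1)\le1-p^2\le\frac34\le1-\beta^2$. If $f=1$ then $\Pr(b\le1)=\beta^n\le\frac12$. If $f\ge2$ it is $0$.

(E3) If $f\ge1$ then $\Pr(b=0)=0$ and (E1) applies. Let $f=0$, $n\ge2$, $v\ge1$. Given all trials but two, the sum of these two takes the values $0,1,2$ with probabilities $\beta^2,2p\beta,p^2$, each at least $\beta^2$, and at least one of the three values gives $b\notin\{0,v\}$.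

(E4) The mean is at least $n/2$; apply Hoeffding's inequality with $t=n/4$.
\end{proof}

Let now $A\ne\emptyset$ be partitioned into \emph{fixed} leaves, which are always present, and \emph{free} leaves, each present independently with probability $p$. Let $P$ be the set of present leaves. For a clade $C$ of $T(A)$ let $\operatorname{fx}(C)$ and $\operatorname{fr}(C)$ be its numbers of fixed and free leaves, and let $\nu(C)=|P\cap C|$, which is distributed as $\operatorname{fx}(C)+\operatorname{Bin}(\operatorname{fr}(C),p)$. Call $C$ \emph{mixed} if $|C|\ge2$ and $\operatorname{fr}(C)\ge1$; these are the clades to which (E2) and (E3) apply. A clade that is not mixed is a single leaf or consists of fixed leaves. The first lemma generalizes the computation for pairs.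

\begin{lemma}\label{lem:manyclades}
If $T(A)$ has $s$ pairwise disjoint mixed clades, then $\Pr(\operatorname{sh}(P)=\tau)\le\kappa^s$ for every shape $\tau$.
\end{lemma}

\begin{proof}
Let $C_1,\dots,C_s$ be the clades, choose $c_r\in C_r$, and condition on $Q=P\setminus\bigcup_rC_r$. Let $J=\{r:P\cap C_r\ne\emptyset\}$ and $Q_J=Q\cup\{c_r:r\in J\}$. We claim that $\operatorname{sh}(P)$ arises from $T(Q_J)$ by replacing each leaf $c_r$, $r\in J$, with $\operatorname{sh}(P\cap C_r)$. We prove the corresponding statement for $P\cap C$ and $Q_J\cap C$, by induction from the bottom, for every clade $C$ not properly contained in any $C_r$. Such a clade is a union of whole sets $C_r$ and points outside all of them, so $P$ meets it exactly when $Q_J$ does. The statement is immediate if $C$ is some $C_r$ or a leaf outside all $C_r$. Otherwise the children of $C$ are again not properly contained in any $C_r$, the sets $P$ and $Q_J$ meet the same children, and Lemma~\ref{lem:restrict} gives the inductive step.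

The position of $c_r$ in $T(Q_J)$ is a sequence of left and right turns that depends only on $Q$ and $J$, and the subtree of $\operatorname{sh}(P)$ at this position is $\operatorname{sh}(P\cap C_r)$. So for given $J$ the equation $\operatorname{sh}(P)=\tau$ prescribes the values $\nu(C_r)\ge1$ for $r\in J$. The $\nu(C_r)$ are independent of each other and of $Q$, so the conditional probability is at most
\[
\sum_{J}\prod_{r\notin J}\Pr(\nu(C_r)=0)\prod_{r\in J}\max_{v\ge1}\Pr(\nu(C_r)=v)=\prod_{r=1}^s\Big(\Pr(\nu(C_r)=0)+\max_{v\ge1}\Pr(\nu(C_r)=v)\Big),
\]
which is at most $(1-\beta^2)^s\le\kappa^s$ by (E3).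
\end{proof}

The second lemma gains a constant at a branch vertex when we cannot tell which child is heavy. The difficulty is that the vertex need not survive as a branch vertex of $T(P)$, in which case $\sigma_1$ describes a vertex further down.

\begin{lemma}\label{lem:branch}
If $Z$ is a mixed clade and a branch vertex of $T(A)$, then the atoms of $\sigma_1(\operatorname{sh}(P\cap Z))$ are at most $\kappa$.
\end{lemma}

\begin{proof}
Let $K,K'$ be the children of $Z$, named so that $K$ contains a free leaf. Both have at least two leaves, so $K$ is mixed, and $\Pr(\nu(K')\ge2)\ge p^2\ge\frac14$. Condition on $P\cap K'=Y$ with $|Y|\ge2$. If $\nu(K)\ge2$, then by Lemma~\ref{lem:restrict} the root of $T(P\cap Z)$ is a branch vertex, and $\sigma_1$ is the pair formed by $\nu(K)$ and $|Y|$, whose sum exceeds $|Y|$. If $\nu(K)=0$ then $P\cap Z=Y$. If $\nu(K)=1$, the root has a leaf child and the heavy path enters $T(Y)$. In the last two cases $\sigma_1=\sigma_1(\operatorname{sh}(Y))$, which is $\ast$ or a pair with sum at most $|Y|$. Thus, given $Y$, the value $\sigma_1$ determines $\nu(K)\mathbf 1[\nu(K)\ge2]$, and the conditional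 atoms are at most $1-\beta^2$ by (E2). Altogether every atom is at most $1-\beta^2\Pr(\nu(K')\ge2)\le1-\beta^2/4\le\kappa$.
\end{proof}

\section{The exploration}\label{sec:exploration}

Fix $c>0$ and set
\[
\Delta=k^{-c-1},\quad q=\lceil20(c+2)\rceil,\quad\varepsilon=\frac{10^{-q}}8,\quad g=k^{1/10},\quad\theta=\frac2{\sqrt{\beta_0g}},\quad s=\Big\lceil\frac{\ln(1/\Delta)}{\ln(1/\kappa)}\Big\rceil .
\]
Here $\Delta$ is the target probability, and $g$ separates clades with many free leaves from clades with few. By (E1) and $p\ge\frac12$, the atoms of $\nu(C)$ are at most $\theta$ when $\operatorname{fr}(C)\ge g/2$. The numbers $s=O(\log k)$ and $q$ count how many gains of each size suffice: $\kappa^s\le\Delta$, and $\theta^q=(2/\sqrt{\beta_0})^qk^{-q/20}\le(2/\sqrt{\beta_0})^qk^{-c-2}\le\Delta$ for large $k$. Note that $q$ and $\varepsilon$ depend only on $c$. Throughout, $k$ is large in terms of $\alpha$ and $c$; in particular $g\ge40$ and $\theta<1$.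

Fix $l$ and $S$ as in Proposition~\ref{prop:anti} and a string of \emph{guesses} $\omega\in\{0,1\}^q$. We describe a \emph{run}: a procedure that asks, one element $u\in S$ at a time, whether $u\in X$. The next question depends only on $S$, $\omega$ and the earlier answers. Consequently, given the answers up to any point, the unrevealed elements belong to $X$ independently with probability $p$.

\subsection{States and stopping rules}

The run proceeds in levels $i=0,1,2,\dots$. The state at the start of level $i$ is a triple $(F_i,U_i,\psi_i)$, where $U_i\subseteq S$ is the set of unrevealed elements, $\psi_i$ is an injective map from $U_i$ to the nonnegative integers, and $F_i$ is a set disjoint from $\psi_i(U_i)$. Put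
\[
A_i=F_i\cup\psi_i(U_i),\qquad P_i=F_i\cup\psi_i(X\cap U_i).
\]
The intended meaning of the state is
\[
(\mathrm{Inv}_i)\qquad h^i(X)=P_i .
\]
The state is defined whether or not $(\mathrm{Inv}_i)$ holds; Section~\ref{sec:tracking} shows that it holds when the guesses are right and no unlikely event occurs. We start with $F_0=\emptyset$, $U_0=S$, $\psi_0=\operatorname{id}$, so $(\mathrm{Inv}_0)$ holds. Let $\mathcal G_i$ be the $\sigma$-algebra generated by the answers obtained before level $i$. Given $\mathcal G_i$, we are in the setting of Section~\ref{sec:onelevel}: $F_i$ is the set of fixed leaves of $T(A_i)$, $\psi_i(U_i)$ is the set of free leaves, and $P_i$ is the set of present leaves. To reveal a free leaf $\psi_i(u)$ means to ask whether $u\in X$. Within a level we write $P$ for $P_i$, and $\operatorname{fx},\operatorname{fr},\nu$ refer to this level.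

At the start of level $i$ the following rules are tested in this order, and the run ends if one applies. The \emph{gain factors} $\rho_j\in(0,1]$ are defined in Section~\ref{sub:walk}.
\begin{itemize}
\item[(S1)] $\prod_{j<i}\rho_j\le\Delta$.
\item[(S2)] $T(A_i)$ has $s$ pairwise disjoint mixed clades.
\item[(S3)] $|U_i|\le\frac14\,10^{-q}k$.
\end{itemize}
If none applies, then $U_i\ne\emptyset$ and level $i$ is \emph{processed} by a walk, reveals, and an update.

\subsection{The walk}\label{sub:walk}

The walk is a descending chain of clades $A_i=W_0\supset W_1\supset\cdots\supset W_t$, each a child of the previous one, that predicts the heavy path of $T(P)$ without asking any question. The sibling of $W_j$ is $H_j=W_{j-1}\setminus W_j$. To decide when a child is predictably heavy we use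
\[
\operatorname{lo}(C)=\operatorname{fx}(C)+\tfrac14\operatorname{fr}(C)\cdot\mathbf 1[\operatorname{fr}(C)\ge g/2],
\]
a lower bound for $\nu(C)$ that fails with probability at most $e^{-g/16}$ by (E4). At $W_j$ the first applicable rule is used.
\begin{itemize}
\item[(W1)] If $W_j$ is a leaf or $\operatorname{fr}(W_j)=0$: \emph{plain stop}. Put $t=j$ and $Z=W_t$.
\item[(W2)] If $W_j$ is not a branch vertex: let $H_{j+1}$ be a leaf child (the right one if both are leaves) and $W_{j+1}$ the other child.
\item[(W3)] If the children of $W_j$ can be named $K,K'$ so that $\operatorname{lo}(K)>|K'|$, then $W_j$ is \emph{clear}: put $W_{j+1}=K$, $H_{j+1}=K'$. The naming is unique, since $\operatorname{lo}(C)\le|C|$.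
\item[(W4)] If $\operatorname{fr}(W_j)<\max(10g,1000|F_i|)$: \emph{unclear stop}. Put $t=j$ and $Z=W_t$.
\item[(W5)] Otherwise $W_j$ is a \emph{guess vertex}: the next unused bit of $\omega$ says which child is $W_{j+1}$.
\end{itemize}
At an unclear stop $Z$ is a mixed clade and a branch vertex. Rule (W4) is needed because a guess pays for itself only if the discarded child has many free leaves; when free leaves are scarce, or comparable in number to the fixed ones, it is cheaper to reveal all of $Z$.

A \emph{big item} is a clade $H_j$ with $\operatorname{fr}(H_j)\ge g$, or the clade $Z$ at an unclear stop if $\operatorname{fr}(Z)\ge g$. Big items are mixed. They are counted over all levels, and if some $H_j$ is the $q$-th big item of the run, the walk halts there with $t=j$ and no $Z$ is defined. In all cases $W_j=H_{j+1}\cup\dots\cup H_t\cup W_t$ is a partition.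

\begin{lemma}\label{lem:unclear}
Let $W$ be a branch vertex that is not clear, with $\operatorname{fr}(W)\ge g$ and children $K,K'$ named so that $\operatorname{fr}(K)\ge\operatorname{fr}(K')$. Then $\operatorname{fr}(K)\ge g/2$ and $|K'|\ge\operatorname{fr}(W)/8$. If $W$ is a guess vertex, both children have at least $\operatorname{fr}(W)/10\ge g$ free leaves.
\end{lemma}

\begin{proof}
We have $\operatorname{fr}(K)\ge\operatorname{fr}(W)/2\ge g/2$, and since $W$ is not clear, $|K'|\ge\operatorname{lo}(K)\ge\operatorname{fr}(K)/4\ge\operatorname{fr}(W)/8$. At a guess vertex $\operatorname{fr}(W)\ge10g$ and $|F_i|\le\operatorname{fr}(W)/1000$, so $\operatorname{fr}(K')\ge|K'|-|F_i|\ge(\frac18-\frac1{1000})\operatorname{fr}(W)\ge\operatorname{fr}(W)/10$.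
\end{proof}

Thus every guess produces a big item, and the $q$ bits of $\omega$ suffice. Let $n_i$ be the number of big items of level $i$. The level is
\begin{itemize}
\item \emph{big} if $n_i\ge1$, and then $\rho_i=\theta^{n_i}$;
\item \emph{small} if $n_i=0$ and there is a mixed $H_j$ or an unclear stop, and then $\rho_i=\kappa$;
\item \emph{clean} otherwise, and then $\rho_i=1$; here no $H_j$ is mixed and the stop is plain.
\end{itemize}
The walk, $n_i$ and $\rho_i$ are $\mathcal G_i$-measurable.

\subsection{Reveals}

First reveal all free leaves in the mixed clades $H_j$, in order of increasing $j$; at an unclear stop, reveal next all free leaves of $Z$. If the run has now had $q$ big items, it ends.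

Otherwise $Z$ is defined, and we must find where the heavy path of $T(P)$ ends, that is, the largest $d$ with $P\cap W_d\ne\emptyset$. This is the \emph{bottom search}, the general form of looking for the smallest present element in Section~\ref{sub:model1}. If $Z$ is a free leaf, reveal it. Now $P\cap Z$ is known; if it is nonempty, put $d=t$ and $Y=P\cap Z$. Otherwise go through $j=t,t-1,\dots,1$. If $|H_j|\ge2$, \emph{abort}: the run ends. If $H_j$ is a free leaf, reveal it. If the leaf $H_j$ is present, put $d=j-1$, $Y=H_j$, and end the search. In both successful cases $Y=P\cap W_d\ne\emptyset$. If the search ends with neither success nor abort, it is \emph{void}: then all $H_j$ are absent leaves, $P=\emptyset$, and we put $Y=\emptyset$.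

Let $R_i$ be the number of free leaves revealed in the bottom search, with $R_i=0$ if there is none. Each is present with probability $p\ge\frac12$ given the past, and the search ends at the first present one. So $\Pr(R_i\ge r\mid\mathcal G_i)\le2^{-(r-1)}$ for $r\ge1$: the variable $R_i$ is stochastically dominated by one that takes the value $r\ge1$ with probability $2^{-r}$. Therefore
\begin{equation}\label{eq:R}
\mathbb E\big[2^{R_i/2}\mid\mathcal G_i\big]\le\sum_{r\ge1}2^{r/2}2^{-r}=\frac1{\sqrt2-1}<2.42 .
\end{equation}

\subsection{The update}

If the search was void, every element has been revealed, and we put $F_{i+1}=U_{i+1}=\emptyset$. If it was successful, the unrevealed elements are exactly the $u\in U_i$ with $\{\psi_i(u)\}=H_j$ for some $j\le d$: free leaves in mixed $H_j$ and in $Z$ have been revealed, and so have the single free leaves $H_j$ with $j>d$. These $u$ form $U_{i+1}$. Put $\psi_{i+1}(u)=\lambda(W_{j-1})$ and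
\[
F_{i+1}=\{\lambda(W_{j-1}):j\le d,\ H_j\text{ is not a single free leaf},\ \nu(H_j)=1\}\cup h(Y),
\]
which is determined by the answers so far. If $|Y|\le1$ then $h(Y)=\emptyset$; if $|Y|\ge2$ then $Y\subseteq Z=W_t$ and the elements of $h(Y)$ are at most $\lambda(W_t)$. Since labels strictly decrease along the walk, $\psi_{i+1}$ is injective and $F_{i+1}$ is disjoint from $\psi_{i+1}(U_{i+1})$. For later use,
\begin{equation}\label{eq:nextP}
P_{i+1}=\{\lambda(W_{j-1}):j\le d,\ \nu(H_j)=1\}\cup h(Y)\qquad\text{after a successful search.}
\end{equation}

We have $A_{i+1}\subseteq D(A_i)$. Hence $|A_i|\le m\le2k$ at all levels, and $A_i\subseteq[0,\operatorname{tw}_{l-i}(2))$ for $i\le l-1$, by induction from $\operatorname{tw}_{l-i}(2)=2^{\operatorname{tw}_{l-i-1}(2)}$. If level $l-1$ is reached, then $|U_{l-1}|\le2\le\frac14 10^{-q}k$ and the run ends there. So fewer than $l$ levels are processed, and every run ends in one of five ways: by (S1), (S2), (S3), by reaching $q$ big items, or by abort. For a level $i<l$ that is not processed we put $\rho_i=1$, $R_i=0$ and $\mathcal G_{i+1}=\mathcal G_i$.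

\section{The walk follows the heavy path}\label{sec:tracking}

\subsection{Unlikely events and truthful guesses}

Let $\mathcal B=\mathcal B_\omega$ be the event that at some processed level one of the following occurs:
\begin{itemize}
\item[(B1)] $W_{j-1}$ is clear and $\nu(W_j)<\operatorname{lo}(W_j)$, for some $j$;
\item[(B2)] some big $H_j$ has $\nu(H_j)\le1$;
\item[(B3)] $Z$ is big and one of its children has $\nu\le1$.
\end{itemize}

\begin{lemma}\label{lem:bad}
$\Pr(\mathcal B)\le4k^2e^{-g/100}$.
\end{lemma}

\begin{proof}
Condition on $\mathcal G_i$. For a given $j$, the event (B1) is impossible if $\operatorname{fr}(W_j)<g/2$ and has probability at most $e^{-g/16}$ otherwise, by (E4). A clade with $n\ge4$ free leaves has $\nu\le1\le n/4$ with probability at most $e^{-n/8}$. This bounds (B2) for a given $j$ by $e^{-g/8}$. For (B3) name the children $K,K'$ as in Lemma~\ref{lem:unclear}. For $K$ the bound is $e^{-g/16}$. The child $K'$ has $|K'|\ge g/8$, so either $\operatorname{fx}(K')\ge2$ and $\nu(K')\ge2$ surely, or $\operatorname{fr}(K')\ge g/8-1\ge4$ and the bound is $e^{-g/64+1/8}\le e^{-g/100}$, using $g\ge40$. A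 walk has $t\le|A_i|-1\le2k-1$ steps, so a level involves at most $2t+2\le4k$ such events, and there are fewer than $l\le k$ processed levels.
\end{proof}

We say that $X$ \emph{follows} $\omega$ if at each guess vertex $W_{j-1}$ of the run, $W_j$ is the child with the larger $\nu$, the left one in case of a tie. Every $X$ follows some $\omega$: the run up to the $r$-th guess vertex depends only on $X$ and the first $r-1$ bits, so the bits can be chosen truthfully one after another. Call $X$ \emph{good} (for $\omega$) if $X$ follows $\omega$ and $X\notin\mathcal B$. As in Section~\ref{sub:model2}, we never condition on goodness; we only use its deterministic consequences.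

\subsection{Tracking}

In the next two lemmas $X$ is good and level $i$ is processed.

\begin{lemma}\label{lem:heavyside}
If $|H_j|\ge2$, then $P\cap W_j\ne\emptyset$ and $\nu(W_j)\ge\nu(H_j)$, with equality only if $W_j$ is the left child of $W_{j-1}$.
\end{lemma}

\begin{proof}
Rule (W2) produces leaves, so $W_{j-1}$ is clear or a guess vertex. If it is clear, then $\nu(W_j)\ge\operatorname{lo}(W_j)>|H_j|\ge\max(2,\nu(H_j))$, as (B1) does not occur. If it is a guess vertex, the inequality and the equality case hold because $X$ follows $\omega$; moreover $H_j$ is big by Lemma~\ref{lem:unclear}, so $\nu(W_j)\ge\nu(H_j)\ge2$, as (B2) does not occur.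
\end{proof}

\begin{lemma}\label{lem:track}
Let $0\le e\le t$ with $P\cap W_e\ne\emptyset$, and let $j_1<\dots<j_n$ be the indices $j\le e$ with $\nu(H_j)\ge2$. Then
\begin{itemize}
\item[(a)] $h(P)=\{\lambda(W_{j-1}):j\le e,\ \nu(H_j)=1\}\cup h(P\cap W_e)$;
\item[(b)] $b_r(\operatorname{sh}(P))=\nu(H_{j_r})$ for $1\le r\le n$, and $\sigma_{n+r}(\operatorname{sh}(P))=\sigma_r(\operatorname{sh}(P\cap W_e))$ for $r\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $P^j=P\cap W_j$; these sets are nonempty for $j\le e$, and $P^0=P$. We compare $T(P^{j-1})$ with $T(P^j)$ for $1\le j\le e$; the lemma follows by descending from $j=1$ to $j=e$.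

If $\nu(H_j)=0$, then $P^{j-1}=P^j$. Otherwise Lemma~\ref{lem:restrict} says that the root of $T(P^{j-1})$ has label $\lambda(W_{j-1})$ and subtrees $T(P^j)$ and $T(P\cap H_j)$, in the order of $W_j$ and $H_j$.

Let $\nu(H_j)=1$. The root is not a branch vertex. If $|P^j|\ge2$, the heavy path enters $T(P^j)$ and the off-path child is a leaf. If $|P^j|=1$, both children are leaves, $h(P^j)=\emptyset$, and neither tree has a branch vertex. In both cases $h(P^{j-1})=\{\lambda(W_{j-1})\}\cup h(P^j)$ and $\sigma_r(\operatorname{sh}(P^{j-1}))=\sigma_r(\operatorname{sh}(P^j))$ for all $r$.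

Let $\nu(H_j)\ge2$. By Lemma~\ref{lem:heavyside}, $|P^j|\ge\nu(H_j)\ge2$ and the heavy path enters $T(P^j)$, also in case of a tie. So the root is a branch vertex, $b_1(\operatorname{sh}(P^{j-1}))=\nu(H_j)$, $\sigma_{1+r}(\operatorname{sh}(P^{j-1}))=\sigma_r(\operatorname{sh}(P^j))$ for $r\ge1$, and $h(P^{j-1})=h(P^j)$.
\end{proof}

\begin{lemma}\label{lem:invariant}
Let $X$ be good. Then the run does not abort; every bottom search is either void or successful with $d\ge j$ for all $j$ such that $|H_j|\ge2$; and $(\mathrm{Inv}_i)$ holds at every level $i$ that the run reaches.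
\end{lemma}

\begin{proof}
Consider a bottom search at level $i$. If all $H_j$ are leaves, it cannot abort. Otherwise let $j$ be the largest index with $|H_j|\ge2$. By Lemma~\ref{lem:heavyside} there is a present leaf in $W_j$, which is the union of $Z$ and the leaves $H_{j+1},\dots,H_t$. So the search succeeds before it examines $H_j$, with $d\ge j$.

Assume $(\mathrm{Inv}_i)$ and that level $i+1$ is reached, so $h^{i+1}(X)=h(P_i)$. If the search was void, then $P_i=\emptyset$ and $h(P_i)=\emptyset=P_{i+1}$. If it was successful, Lemma~\ref{lem:track}(a) with $e=d$ and $P\cap W_d=Y$, together with \eqref{eq:nextP}, gives $h(P_i)=P_{i+1}$.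
\end{proof}

\subsection{Checks}

Now fix $\tau=(\tau_0,\tau_1,\dots)$, which plays no role in the run, and let $\mathcal E^*_\omega$ be the set of $X$ that are good for $\omega$ and have $\operatorname{code}(X)=\tau$. By Lemma~\ref{lem:invariant},
\begin{equation}\label{eq:shape}
\operatorname{sh}(P_i)=\tau_i\quad\text{for }X\in\mathcal E^*_\omega\text{, at every level }i\text{ reached.}
\end{equation}
The event in \eqref{eq:shape} involves unrevealed elements, so we cannot multiply its probabilities over the levels. We replace it by a weaker event that is decided by the reveals of level $i$.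

\begin{lemma}\label{lem:checks}
For $0\le i<l$ there are events $\mathcal C_i\in\mathcal G_{i+1}$ with $\Pr(\mathcal C_i\mid\mathcal G_i)\le\rho_i$ and $\mathcal E^*_\omega\subseteq\mathcal C_i$.
\end{lemma}

\begin{proof}
Whether level $i$ is processed, and its kind, are $\mathcal G_i$-measurable, so we may define $\mathcal C_i$ case by case. If the level is clean or not processed, there is no requirement and $\rho_i=1$. Note that $\nu(H_j)\ge2$ forces $|H_j|\ge2$, so that $H_j$ is mixed or consists of fixed leaves; whether $\nu(H_j)\ge2$, and the value of $\nu(H_j)$ in that case, are therefore known once the mixed clades up to $H_j$ are revealed.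

\emph{Big level.} For each big $H_j$ we require $\nu(H_j)=b_r(\tau_i)$, where $r=1+\#\{j'<j:\nu(H_{j'})\ge2\}$. If $Z$ is big, with left child $Z'$ and right child $Z''$, we require $(\nu(Z'),\nu(Z''))=\sigma_{n+1}(\tau_i)$, where $n=\#\{j\le t:\nu(H_j)\ge2\}$. In the order of the reveals, each target value is determined before the item is revealed. Given $\mathcal G_i$ and the earlier reveals, the requirement for $H_j$ prescribes $\nu(H_j)$, where $\operatorname{fr}(H_j)\ge g$; it has probability at most $\theta$. The requirement for $Z$ prescribes $\nu$ of the child with at least $g/2$ free leaves; it has probability at most $\theta$ as well. Multiplying, $\Pr(\mathcal C_i\mid\mathcal G_i)\le\theta^{n_i}$. Let $X\in\mathcal E^*_\omega$. For big $H_j$ we have $\nu(H_j)\ge2$ since (B2) does not occur, and $P\cap W_j\ne\emptyset$ by Lemma~\ref{lem:heavyside}; Lemma~\ref{lem:track}(b) with $e=j$ and \eqref{eq:shape} give $\nu(H_j)=b_r(\tau_i)$. For big $Z$ we have $\nu(Z'),\nu(Z'')\ge2$ since (B3) does not occur, so the root of $T(P\cap Z)$ is a branch vertex and $\sigma_1(\operatorname{sh}(P\cap Z))=(\nu(Z'),\nu(Z''))$; apply Lemma~\ref{lem:track}(b)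 with $e=t$.

At a small level no big item appears, so the bottom search takes place.

\emph{Small level with a mixed $H_j$.} Let $H$ be the first mixed $H_j$. Now $\nu(H)\le1$ may have constant probability, and then $H$ leaves no branch vertex in $T(P)$, so a single $b_r$ may refer to another clade. The sum $\ell$ avoids this, because the contribution of $H$ separates from the rest. We require that the search does not abort and that $\hat\ell=\ell(\tau_i)$, where
\[
\hat\ell=\sum_{j\le t}\nu(H_j)\mathbf 1[\nu(H_j)\ge2]+\ell(\operatorname{sh}(Y)).
\]
The bottom search inspects only $Z$ and single leaves $H_j$, so its outcome and $Y$ do not depend on $P\cap H$. Given $\mathcal G_i$ and $P\setminus H$, either the search aborts, or $\hat\ell$ is a constant plus $\nu(H)\mathbf 1[\nu(H)\ge2]$. By (E2), $\Pr(\mathcal C_i\mid\mathcal G_i)\le1-\beta^2\le\kappa$. Let $X\in\mathcal E^*_\omega$. By Lemma~\ref{lem:invariant} the search is successful (a void search requires all $H_j$ to be leaves) and all $j$ with $\nu(H_j)\ge2$ are at most $d$. Lemma~\ref{lem:track}(b) with $e=d$ gives $\hat\ell=\ell(\operatorname{sh}(P))=\ell(\tau_i)$.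

\emph{Small level with no mixed $H_j$.} The stop is unclear. The $H_j$ with $|H_j|\ge2$ consist of fixed leaves; their number $n$ is $\mathcal G_i$-measurable, and they are exactly the $H_j$ with $\nu(H_j)\ge2$. We require $\sigma_1(\operatorname{sh}(P\cap Z))=\sigma_{n+1}(\tau_i)$, which has conditional probability at most $\kappa$ by Lemma~\ref{lem:branch}. Let $X\in\mathcal E^*_\omega$. If the search is void, then $P=\emptyset$ and both sides are $\ast$. Otherwise Lemma~\ref{lem:invariant} and Lemma~\ref{lem:track}(b) with $e=d$ give $\sigma_{n+1}(\tau_i)=\sigma_1(\operatorname{sh}(Y))$. Here $Y=P\cap Z$ if $P\cap Z\ne\emptyset$; if $P\cap Z=\emptyset$, then $|Y|=1$ and both $\sigma_1(\operatorname{sh}(Y))$ and $\sigma_1(\operatorname{sh}(P\cap Z))$ are $\ast$.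
\end{proof}

\section{Proof of Proposition~\ref{prop:anti}}\label{sec:endings}

Fix $\omega$. We bound $\Pr(\mathcal E^*_\omega)$ according to how the run ends; by Lemma~\ref{lem:invariant} it does not abort.

\subsection{Enough gain: (S1) or $q$ big items}

Let $M_i=\prod_{j<i}\mathbf 1_{\mathcal C_j}/\rho_j$ for $0\le i\le l$. Then $M_i$ and $\rho_i$ are $\mathcal G_i$-measurable, so Lemma~\ref{lem:checks} gives $\mathbb E[M_{i+1}\mid\mathcal G_i]=M_i\Pr(\mathcal C_i\mid\mathcal G_i)/\rho_i\le M_i$, and $\mathbb EM_l\le M_0=1$. If the run ends by (S1), then $\prod_{j<l}\rho_j\le\Delta$. If it ends with $q$ big items, then $\prod_{j<l}\rho_j\le\theta^q\le\Delta$. On $\mathcal E^*_\omega$ all $\mathcal C_j$ occur, so in both cases $M_l\ge1/\Delta$. By Markov's inequality this part of $\mathcal E^*_\omega$ has probability at most $\Delta$.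

\subsection{Many mixed clades: (S2)}

The event that the run ends by (S2) at level $i$ is $\mathcal G_i$-measurable, and on it $\Pr(\operatorname{sh}(P_i)=\tau_i\mid\mathcal G_i)\le\kappa^s\le\Delta$ by Lemma~\ref{lem:manyclades}. These events are disjoint for different $i$. By \eqref{eq:shape}, this part of $\mathcal E^*_\omega$ has probability at most $\Delta$.

\subsection{Running out of free leaves: (S3)}

Suppose that the run ends by (S3) at level $i_0$. We show, with no assumption on $X$, that $\sum_iR_i\ge4\varepsilon k$. Since (S1) did not apply at level $i_0$, we have $\prod_{i<i_0}\rho_i>\Delta\ge\kappa^s$, so fewer than $s$ levels were small. There were fewer than $q$ big items, so fewer than $s+q$ levels were not clean. Since (S2) did not apply earlier and the $H_j$ are disjoint, each level $i<i_0$ had fewer than $s$ mixed $H_j$. The number of elements lost at a clear vertex or an unclear stop depends on the number of fixed leaves, so we bound that first.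

\emph{Fixed leaves.} Let $i<i_0$, with a successful search (otherwise $F_{i+1}=\emptyset$). An element of $F_{i+1}$ comes from a single fixed leaf $H_j$, from a mixed $H_j$, or from $h(Y)$; a clade $H_j$ of two or more fixed leaves has $\nu(H_j)\ge2$ and contributes nothing. We have $h(Y)=\emptyset$ unless $|Y|\ge2$, and then $Y\subseteq Z$ and $|h(Y)|\le\operatorname{fx}(Z)+\operatorname{fr}(Z)$, where $\operatorname{fr}(Z)=0$ at a plain stop. The single fixed leaves $H_j$ and the fixed leaves of $Z$ number at most $|F_i|$ together. At an unclear stop $\operatorname{fr}(Z)<\max(10g,1000|F_i|)$, and $\operatorname{fr}(Z)<g$ if the level is small. Hence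
\[
|F_{i+1}|\le\begin{cases}|F_i|&\text{at a clean level,}\\|F_i|+s+g&\text{at a small level,}\\1001|F_i|+s+10g&\text{at a big level.}\end{cases}
\]
Starting from $F_0=\emptyset$, fewer than $s+q$ terms of size at most $s+10g$ are added, and each is multiplied by $1001$ fewer than $q$ times. So for all $i\le i_0$,
\[
|F_i|\le1001^q(s+q)(s+10g)=O(k^{1/10}\log k)\le\Phi:=k^{1/5}.
\]

\emph{Free leaves.} Let $i<i_0$. For $0\le j\le t$ let $y_j=z_j+\operatorname{fr}(W_j)$, where $z_j$ is the number of $j'\le j$ such that $H_{j'}$ is a single free leaf. Thus $y_j$ counts the free leaves outside the mixed clades among $H_1,\dots,H_j$; we have $y_0=|U_i|$, and $y_j=y_{j-1}$ unless $H_j$ is mixed, in which case $z_j=z_{j-1}$ and $\operatorname{fr}(W_j)=\operatorname{fr}(W_{j-1})-\operatorname{fr}(H_j)$. For mixed $H_j$ there are three cases.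
\begin{itemize}
\item $H_j$ is not big. Then $y_j>y_{j-1}-g$.
\item $H_j$ is big and $W_{j-1}$ is clear. Then $\operatorname{fr}(H_j)\le|H_j|<\operatorname{lo}(W_j)\le\Phi+\frac14\operatorname{fr}(W_j)$, so $\operatorname{fr}(W_{j-1})<\Phi+\frac54\operatorname{fr}(W_j)$. Hence $\operatorname{fr}(W_j)\ge\frac45\operatorname{fr}(W_{j-1})-\Phi$ and $y_j\ge y_{j-1}/10-\Phi$.
\item $W_{j-1}$ is a guess vertex. Then $\operatorname{fr}(W_j)\ge\operatorname{fr}(W_{j-1})/10$ by Lemma~\ref{lem:unclear}, so $y_j\ge y_{j-1}/10$.
\end{itemize}
The factor $\frac1{10}$ occurs at most $n_i$ times, and an additive loss of at most $g+\Phi$ occurs fewer than $s$ times; later factors only shrink earlier losses. So $y_t\ge10^{-n_i}|U_i|-s(g+\Phi)$, and $y_t=|U_i|$ at a clean level. Of the $y_t$ free leaves in $Z$ and in single leaves $H_j$, exactly $R_i$ are revealed after a plain stop, and $R_i+\operatorname{fr}(Z)$ after an unclear stop, where $\operatorname{fr}(Z)\le10g+1000\Phi$. Therefore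
\[
|U_{i+1}|\ge10^{-n_i}|U_i|-e_i-R_i,
\]
where $e_i=0$ at clean levels and $e_i=s(g+\Phi)+10g+1000\Phi=O(k^{1/5}\log k)\le k^{1/4}$ at the others. Since $|U_0|=m\ge k$ and $\sum_in_i<q$, iteration gives $|U_{i_0}|\ge10^{-q}k-(s+q)k^{1/4}-\sum_{i<i_0}R_i$. With (S3),
\[
\sum_{i<l}R_i\ge\tfrac34\,10^{-q}k-(s+q)k^{1/4}\ge\tfrac12\,10^{-q}k=4\varepsilon k .
\]

Each $R_i$ is $\mathcal G_{i+1}$-measurable, so applying \eqref{eq:R} successively for $i=l-1,\dots,0$ gives $\mathbb E\,2^{\sum_iR_i/2}\le2.42^{\,l}\le2.42^{\,\varepsilon k}$. By Markov's inequality and $\log_22.42<1.3$, the run ends by (S3) with probability at most $2.42^{\,\varepsilon k}\,2^{-2\varepsilon k}\le2^{-0.7\varepsilon k}$.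

\subsection{Conclusion}

Every $X$ with $\operatorname{code}(X)=\tau$ follows some $\omega$ and then lies in $\mathcal E^*_\omega\cup\mathcal B_\omega$. By the three bounds above and Lemma~\ref{lem:bad},
\[
\Pr(\operatorname{code}(X)=\tau)\le2^q\big(2\Delta+2^{-0.7\varepsilon k}+4k^2e^{-g/100}\big)\le2^q\cdot3k^{-c-1}\le k^{-c}
\]
for large $k$. This proves Proposition~\ref{prop:anti}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
The hypothesis $S\subseteq[0,\operatorname{tw}_l(2))$ is used only to make the run end within $l$ levels, and $l\le\varepsilon k$ is needed to bound $\sum_iR_i$; the sets of Section~\ref{sub:model1} with $j\ge k$ show that a bound of this kind is needed. The hypothesis $\alpha>0$ keeps $\beta$ away from $0$ and enters through $\kappa$, $s$ and $\theta$, hence through $k_1$ but not through $\varepsilon$; for $m=k$ we would have $X=S$ and a single code. The hypothesis $\alpha\le1$ gives $m\le2k$ and $p\ge\frac12$ and costs nothing, since larger sets are covered by averaging.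
\end{remark}

\section{No coloring works beyond height $k+O(\log^*k)$}\label{sec:ramsey}

For $2\le j\le n$ let $r_j(n)$ be the least $N$ such that every $2$-coloring of the $j$-subsets of an $N$-set has an $n$-subset all of whose $j$-subsets have the same color. Proposition~\ref{prop:converse} says that $r_k(2k)\le\operatorname{tw}_{k+t(k)}(2)$. We start from the graph case $r_2(n)\le\binom{2n-2}{n-1}\le4^n$, which follows from the recursion $r(a,b)\le r(a-1,b)+r(a,b-1)$ for the off-diagonal numbers, and raise the uniformity by the Erd\H{o}s--Rado argument, at the price of one exponential per step.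

\begin{lemma}\label{lem:ER}
Let $3\le j\le n$ and $M=r_{j-1}(n-1)$. Then $r_j(n)\le(M+1)2^{\binom M{j-1}}\le2^{M^{j-1}}$.
\end{lemma}

\begin{proof}
Let $\chi$ be a $2$-coloring of the $j$-subsets of a set $V_0$ with $|V_0|\ge(M+1)2^{\binom M{j-1}}$. We choose points $v_1,\dots,v_{M+1}$ so that the color of a $j$-subset does not depend on its last point. For $t=1,\dots,M$ choose $v_t\in V_{t-1}$, and call $w,w'\in V_{t-1}\setminus\{v_t\}$ equivalent if $\chi(e\cup\{w\})=\chi(e\cup\{w'\})$ for every $(j-1)$-set $e\subseteq\{v_1,\dots,v_t\}$ containing $v_t$. There are $d_t=\binom{t-1}{j-2}$ such $e$, hence at most $2^{d_t}$ classes; let $V_t$ be a largest class. Define $a_M=1$ and $a_{t-1}=1+2^{d_t}a_t$. Then $|V_{t-1}|\ge a_{t-1}$ implies $|V_t|\ge a_t$, and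
\[
a_0=\sum_{t=1}^{M}2^{d_1+\dots+d_{t-1}}+2^{d_1+\dots+d_M}\le(M+1)2^{\binom M{j-1}},
\]
because $\sum_{t\le M}d_t=\binom M{j-1}$. So all $V_t$ are nonempty; choose $v_{M+1}\in V_M$.

Let $e\subseteq\{v_1,\dots,v_M\}$ be a $(j-1)$-set with largest index $t$. All $v_{t'}$ with $t'>t$ lie in $V_t$, so $\chi(e\cup\{v_{t'}\})$ has a common value $\chi'(e)$. By the choice of $M$ there is an $(n-1)$-set $Q\subseteq\{v_1,\dots,v_M\}$ that is monochromatic for $\chi'$. A $j$-subset of $Q\cup\{v_{M+1}\}$ consists of its point of largest index and a $(j-1)$-set $e\subseteq Q$, so its color is $\chi'(e)$. Thus $Q\cup\{v_{M+1}\}$ is a monochromatic $n$-set.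

For the second inequality, $M\ge n-1\ge2$ and $j-1\ge2$ give $\binom M{j-1}\le M^{j-1}/(j-1)!\le\frac12M^{j-1}$ and $\log_2(M+1)\le\frac12M^2\le\frac12M^{j-1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
Put $r_j=r_j(2k)$ for $2\le j\le k$. To absorb the exponent $j-1$ in Lemma~\ref{lem:ER} we follow the $k$-th powers. Since $r_{j-1}(2k-1)\le r_{j-1}$ and $r_{j-1}\ge2k\ge k$, for $3\le j\le k$
\[
r_j^k\le2^{k\,r_{j-1}^{k-1}}\le2^{r_{j-1}^k},\qquad\text{and}\qquad r_2^k\le(4^{2k})^k=2^{4k^2}=\operatorname{tw}_2(4k^2).
\]
By induction $r_j^k\le\operatorname{tw}_j(4k^2)$, so $r_k\le\operatorname{tw}_k(4k^2)$. Let $t=t(k)$ be the least integer $t\ge0$ with $\operatorname{tw}_{t+1}(2)\ge4k^2$. Then $r_k\le\operatorname{tw}_k(\operatorname{tw}_{t+1}(2))=\operatorname{tw}_{k+t}(2)$. With $L=\log^*k$ we have $k\le\operatorname{tw}_L(2)$, hence $4k^2\le2^{2^k}\le\operatorname{tw}_{L+2}(2)$ and $t(k)\le\log^*k+1$. For $N\ge\operatorname{tw}_{k+t}(2)$ every $2$-coloring of $\binom{[N]}k$ has a $2k$-set $S$ with $\binom Sk$ monochromatic, that is, with discrepancy $1$.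
\end{proof}

\begin{thebibliography}{9}
\bibitem{PR} Pavel Pudl\'ak, Vojt\v{e}ch R\"odl, \emph{Colorings of $k$-sets with low discrepancy on small sets}, arXiv:2402.05286 (2024).
\end{thebibliography}
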